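\title{Linear sketching over $\mathbb{F}_2$ can be exponentially harder than one-way communication}

\begin{abstract}
A randomized linear sketch of a Boolean function $f$ on $\mathbb{F}_2^n$ yields a one-way protocol of the same size for the function $f^+(x,y)=f(x+y)$, and it was conjectured that the two complexities agree up to factors polylogarithmic in $n$. We disprove this for every constant error $\delta\in(0,1/2)$: there are explicit total functions with one-way complexity $O_\delta(\log n)$ and sketch complexity $\Omega_\delta(\sqrt n/(\log n)^{3/2})$. An exponential gap is the largest possible, up to the constant in the exponent, and with polylogarithmic communication the sketch complexity can reach $n^{1-\varepsilon}$. The functions ask whether a derivative of a low-degree polynomial, selected by part of the input, is identically $1$; the lower bound is a rank argument.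
\end{abstract}

\section{The question and the results}\label{sec:intro}

For $S\subseteq[n]=\{1,\dots,n\}$ let $\chi_S(x)=\sum_{i\in S}x_i$; these are the linear functions $\mathbb{F}_2^n\to\mathbb{F}_2$. We write $\mathbf{1}[E]$ for the indicator of a statement $E$. Throughout, $f\colon\mathbb{F}_2^n\to\mathbb{F}_2$ and $0<\delta<1/2$.

\begin{definition}\label{def:sketch}
The \emph{randomized sketch complexity} $R^{\mathrm{lin}}_\delta(f)$ is the smallest $k$ for which there are a distribution over $k$-tuples $(\mathbf{S}_1,\dots,\mathbf{S}_k)$ of subsets of $[n]$ and a fixed function $g\colon\mathbb{F}_2^k\to\mathbb{F}_2$ such that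
\[
\Pr\big[g(\chi_{\mathbf{S}_1}(x),\dots,\chi_{\mathbf{S}_k}(x))=f(x)\big]\ge1-\delta\qquad\text{for every }x\in\mathbb{F}_2^n .
\]
\end{definition}

\begin{definition}\label{def:oneway}
Let $f^+(x,y)=f(x+y)$. Alice holds $x\in\mathbb{F}_2^n$, Bob holds $y\in\mathbb{F}_2^n$, and they share public randomness. Alice sends one message, and Bob must then output $f^+(x,y)$ with error probability at most $\delta$, for every pair $(x,y)$. The cost of a protocol is the maximum length of the message in bits, and the \emph{one-way complexity} $R^{\to}_\delta(f^+)$ is the smallest cost of such a protocol.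
\end{definition}

Both quantities measure how far an input can be compressed without losing the value of $f$. A sketch compresses $x$ by reading $k$ parities chosen without looking at $x$. Alice may compress $x$ in any way, but her message must survive an unknown shift $y$. A sketch survives shifts because it is linear: Alice sends the bits $\chi_{\mathbf{S}_i}(x)$, Bob adds $\chi_{\mathbf{S}_i}(y)$ to obtain $\chi_{\mathbf{S}_i}(x+y)$, and he applies $g$. Hence
\[
R^{\to}_\delta(f^+)\le R^{\mathrm{lin}}_\delta(f).
\]

Can Alice do better by being nonlinear? Without randomness and error she cannot. Let $H=\{h: f(x+h)=f(x)\text{ for all }x\}$, a subspace of some codimension $c$. Any $c$ linear functions with common kernel $H$ determine $f$. Conversely, if $x+x'\notin H$ then $f(x+y)\ne f(x'+y)$ for some $y$, so Alice needs $2^c$ different messages, and there are only $2^c-1$ strings of length less than $c$. Both deterministic complexities equal $c$. The simplest function that randomness helps points the same way: for $f(z)=\mathbf{1}[z=0]$ we have $c=n$, but $T$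 uniformly random parities all vanish on a nonzero $z$ with probability $2^{-T}$, so the natural protocol for $f^+$, which is the equality function, is already a sketch. One is led to guess that linear messages are always nearly optimal. This is the conjecture $R^{\to}_\delta(f^+)=\tilde\Theta(R^{\mathrm{lin}}_\delta(f))$ of Kannan, Mossel and Yaroslavtsev \cite{KMY}, which we read as follows: for each fixed $\delta\in(0,1/2)$ there are constants $C_\delta,c_\delta>0$ such that for all $n\ge1$ and all $f\colon\mathbb{F}_2^n\to\mathbb{F}_2$,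
\begin{equation}\label{eq:conj}
R^{\mathrm{lin}}_\delta(f)\le C_\delta\,R^{\to}_\delta(f^+)\,(1+\log n)^{c_\delta}.
\end{equation}
We show that this is false for every $\delta$.

\begin{theorem}\label{thm:main}
Let $d=2e+1\ge3$ be odd and $n_d=d(2^d+1)$. There is an explicit $f_d\colon\mathbb{F}_2^{n_d}\to\mathbb{F}_2$ such that for every $\delta\in(0,1/2)$
\[
R^{\to}_\delta(f_d^+)\le d+(d+1)\lceil\log_2(1/\delta)\rceil,\qquad R^{\mathrm{lin}}_\delta(f_d)\ge(1-2\delta)\,\frac{2^{e+1}}{2e+1}.
\]
Consequently, for every $n\ge27$ there is $\bar f_n\colon\mathbb{F}_2^n\to\mathbb{F}_2$, not depending on $\delta$, with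
\[
R^{\to}_\delta(\bar f_n^+)\le\big(1+\lceil\log_2(1/\delta)\rceil\big)\log_2n,\qquad R^{\mathrm{lin}}_\delta(\bar f_n)\ge\frac{(1-2\delta)\sqrt n}{\sqrt8\,(\log_2n)^{3/2}} .
\]
The lower bounds hold even if $g$ may depend on $\mathbf{S}_1,\dots,\mathbf{S}_k$.
\end{theorem}

For fixed $\delta$ and $f=\bar f_n$, the right side of \eqref{eq:conj} is polylogarithmic in $n$ and the left side is at least $n^{1/2-o(1)}$, so \eqref{eq:conj} fails for all large $n$, whatever $C_\delta$ and $c_\delta$ are. The gap is exponential, and no function has a gap of larger order.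

\begin{theorem}\label{thm:max}
For every $f\colon\mathbb{F}_2^n\to\mathbb{F}_2$ and $\delta\in(0,1/2)$, with $k=R^{\to}_\delta(f^+)$,
\[
R^{\mathrm{lin}}_\delta(f)\le2\left\lceil\frac{2^{k+2}\ln(1/\delta)}{(1-2\delta)^2}\right\rceil .
\]
\end{theorem}

The sketch complexity of $f_d$ is determined up to a factor of order $d$, that is, logarithmic in $n_d$.

\begin{theorem}\label{thm:tight}
For odd $d=2e+1\ge3$ and $\delta\in(0,1/2)$,
\[
(1-2\delta)\,\frac{2^{e+1}}{2e+1}\le R^{\mathrm{lin}}_\delta(f_d)\le2^{e+1}+d+(d+1)\lceil\log_2(1/\delta)\rceil .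
\]
\end{theorem}

Reading all coordinates shows $R^{\mathrm{lin}}_\delta(f)\le n$. Iterating the construction comes close to this bound at polylogarithmic communication.

\begin{theorem}\label{thm:linear}
For every integer $h\ge1$ there is $n_0(h)$ such that for all $n\ge n_0(h)$ there is $\bar f_n\colon\mathbb{F}_2^n\to\mathbb{F}_2$ with, for all $\delta\in(0,1/2)$,
\[
R^{\to}_\delta(\bar f_n^+)\le\log_2n+\big\lceil2^{2^h-1}\ln(1/\delta)\big\rceil(1+\log_2n)^{2^h-1},\qquad
R^{\mathrm{lin}}_\delta(\bar f_n)\ge\frac{(1-2\delta)\,n^{1-2^{-h}}}{4(2\log_2n)^{2h}} .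
\]
\end{theorem}

Given $\varepsilon>0$, a choice of $h$ with $2^{-h}<\varepsilon$ yields functions with $R^{\to}_\delta$ polylogarithmic in $n$ and $R^{\mathrm{lin}}_\delta\ge n^{1-\varepsilon}$ for large $n$.

Section~\ref{sec:idea} develops the idea and works out the case $d=3$. Section~\ref{sec:gadget} reduces both bounds to the existence of a polynomial with a shift property, called a gadget. Sections~\ref{sec:cycle} and~\ref{sec:tight} treat the gadget given by an odd cycle and prove Theorems~\ref{thm:main} and~\ref{thm:tight}; Section~\ref{sec:iterate} proves Theorem~\ref{thm:linear}. Section~\ref{sec:max} proves Theorem~\ref{thm:max} and is independent of the rest.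

\section{Nonlinear messages and the triangle}\label{sec:idea}

\subsection{Derivatives}

Every function $C\colon\mathbb{F}_2^N\to\mathbb{F}_2$ is given by a unique multilinear polynomial, whose degree is the \emph{degree} of $C$. Reducing a polynomial by the rule $x_i^2=x_i$ does not raise its degree. For a function of two groups of variables, the degree in one group is the largest number of variables of that group in a monomial. The \emph{derivative} of $C$ in direction $z$ is $D_zC(x)=C(x+z)+C(x)$.

\begin{lemma}\label{lem:poly}
Let $s\ge0$. (a) If $C$ has degree at most $s+1$, then $D_zC$ has degree at most $s$. (b) A nonzero function of degree at most $s$ equals $1$ on at least a $2^{-s}$ fraction of the points.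
\end{lemma}

\begin{proof}
(a) In $\prod_{i\in J}(x_i+z_i)+\prod_{i\in J}x_i$ the monomial $\prod_{i\in J}x_i$ cancels. (b) This is the minimum distance of Reed--Muller codes. Take a monomial $\prod_{i\in J}x_i$ of maximal degree, so $|J|\le s$. Whatever values are given to the variables outside $J$, this monomial keeps the coefficient $1$, because no other monomial contains all of its variables. So the function is nonzero at one at least of the $2^{|J|}$ points of each such subcube.
\end{proof}

Here is a nonlinear message that survives a shift. Alice holds $z'$, Bob holds $z''$, and $z=z'+z''$. Let $u$ be a public uniform point. Alice sends the bit $C(z'+u)$. With $r=z''+u$ we have $z'+u=z+r$, so Bob can compute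
\begin{equation}\label{eq:test}
C(z'+u)+C(z''+u)=D_zC(r),
\end{equation}
and $r$ is uniform whatever $z'$ and $z''$ are. One bit from Alice buys the value of $D_zC$ at a random point. If $C$ has low degree, Lemma~\ref{lem:poly} shows that a few such bits decide whether $D_zC\equiv1$.

\subsection{One quadratic form is not enough}\label{sec:oneform}

Let $Q$ be a \emph{quadratic form}, a sum of monomials $x_ix_j$. Then $B(x,y)=Q(x+y)+Q(x)+Q(y)$ is bilinear and symmetric, $B(x,x)=0$, and $D_zQ(x)=Q(z)+B(z,x)$. The \emph{radical} is the subspace $\operatorname{rad}B=\{z:B(z,\cdot)=0\}$. A linear function is constant only if it is zero, so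
\begin{equation}\label{eq:rad}
D_zQ\equiv1\iff z\in\operatorname{rad}B\ \text{ and }\ Q(z)=1 .
\end{equation}
This condition is also easy to sketch. For uniform $u$, the bit $B(z,u)$ is a linear function of $z$; it is $0$ if $z\in\operatorname{rad}B$ and uniform otherwise, so $T$ such bits test the radical with error $2^{-T}$. On the radical $Q$ is additive, hence equal to some linear function $\ell$, and one more bit reads $\ell(z)$.

Now let the input choose the form. The input is a pair $(v,z)$ with $v\in\mathbb{F}_2^d$, and $Q_v=Q^{(0)}+\sum_{i=1}^dv_iQ^{(i)}$. Alice does not know $v$, but she can send her part of $v$ and the $d+1$ bits $Q^{(i)}(z'+u)$, from which Bob assembles $Q_v(z'+u)$. A sketch can test the radical of $B_v$ in the same way. The last step is different: the linear function $\ell_v$ that agrees with $Q_v$ on $\operatorname{rad}B_v$ need not depend on $v$ affinely, there may be $2^d$ of them, and the sketch is chosen before $v$ is seen. We arrange that providing for all $\ell_v$ is expensive.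

\subsection{Hiding a table}

The model of a function that is hard to sketch is the address function $(v,t)\mapsto t_v$, where $t$ is a table indexed by $\beta\in\mathbb{F}_2^d$ (see Example~\ref{ex:extremes}). To imitate it, split $z$ into blocks $z_\beta$, let $z_\beta$ encode $t_\beta$, and let $Q_v$ be a sum of forms on the blocks, such that block $\beta$ contributes $t_\beta\mathbf{1}[v=\beta]$ to $Q_v(z)$. With the \emph{weights} $w_i=1+v_i+\beta_i=\mathbf{1}[v_i=\beta_i]$, which are affine in $v$, we have $\mathbf{1}[v=\beta]=\prod_iw_i$. So we need a form $q_w$ that is linear in $w$, and a vector $\rho(w)$ in its radical with $q_w(\rho(w))=\prod_iw_i$; then we put $z_\beta=t_\beta\,\rho(w)$. There is one more requirement. If $\rho(w)$ vanished unless all $w_i=1$, only the block $v$ would be nonzero, and the sum of one coordinate over all blocks would reveal $t_v$. The other blocks must act as decoys, so each coordinate of $\rho(w)$ should involve few weights.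

\begin{example}[the triangle]\label{ex:triangle}
Let $d=3$, $q_w(x)=w_1x_1x_2+w_2x_2x_3+w_3x_3x_1$ and $\rho(w)=(w_2,w_3,w_1)$: each vertex of the triangle gets the weight of the opposite edge. We claim that $q_w(x+\rho(w))=q_w(x)+w_1w_2w_3$. Up to rotation there are four cases.
\begin{itemize}
\item $w=(1,1,1)$: $q_w$ is the majority of three bits, $\rho=(1,1,1)$, and complementing all bits flips the majority.
\item $w=(1,1,0)$: $q_w=x_2(x_1+x_3)$ and $\rho=(1,0,1)$ changes neither factor.
\item $w=(1,0,0)$: $q_w=x_1x_2$ and $\rho=(0,0,1)$ moves only the unused variable.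
\item $w=(0,0,0)$: $\rho=0$.
\end{itemize}
The function $f_3$ has $3+8\cdot3=27$ input bits: an address $v$ and eight triangles. On an input that encodes a table $t$, the first coordinate of block $\beta$ is $t_\beta\mathbf{1}[v_2=\beta_2]$, so four entries of the table are visible there. To isolate $t_v$, add the first coordinates of the two blocks with $\beta_1=v_1$ and $\beta_3=v_3$: the block other than $v$ is masked, and the sum is $t_v$. Since $v$ is unknown in advance, this takes four linear functions, one for each value of $(v_1,v_3)$. For a cycle of length $d=2e+1$ the count becomes $2^{e+1}$, while Alice still sends $d+1$ bits per test. Theorem~\ref{thm:tight} says that this sketch works on all inputs and that no sketch is much shorter.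
\end{example}

\section{Gadgets and their functions}\label{sec:gadget}

We isolate the property of the triangle that matters, allowing higher degree for later use.

\begin{definition}\label{def:gadget}
A \emph{gadget of order $s\ge0$ with $d$ weights and $M$ variables} consists of a function $A_w(x)$ of $w\in\mathbb{F}_2^d$ and $x\in\mathbb{F}_2^M$, of degree at most $s$ in $w$ and at most $s+1$ in $x$, and of sets $P_1,\dots,P_M\subseteq[d]$, such that the vector $\zeta(w)\in\mathbb{F}_2^M$ with $\zeta_m(w)=\prod_{i\in P_m}w_i$ satisfies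
\begin{equation}\label{eq:shift}
A_w\big(x+t\,\zeta(w)\big)=A_w(x)+t\prod_{i\in[d]}w_i\qquad\text{for all }w\in\mathbb{F}_2^d,\ x\in\mathbb{F}_2^M,\ t\in\mathbb{F}_2 .
\end{equation}
\end{definition}

The triangle is a gadget of order $1$ with $P_1=\{2\}$, $P_2=\{3\}$, $P_3=\{1\}$. The \emph{trivial gadget} $M=1$, $A_w(x)=x$, $P_1=[d]$ has order $0$.

For $v,\beta\in\mathbb{F}_2^d$ let $w(v,\beta)$ be the vector with coordinates $1+v_i+\beta_i$. For $x=(x_\beta)_{\beta\in\mathbb{F}_2^d}$ with blocks $x_\beta\in\mathbb{F}_2^M$ put
\[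
C_v(x)=\sum_{\beta\in\mathbb{F}_2^d}A_{w(v,\beta)}(x_\beta),
\]
and define the function $f_A$ on $d+M2^d$ bits by
\[
f_A(v,z)=1\iff D_zC_v(x)=1\ \text{ for all }x .
\]
This definition makes sense for every $(v,z)$, so $f_A$ is total. The protocol must handle all inputs, whereas the lower bound uses only inputs that encode a table.

\begin{proposition}\label{prop:gadget}
Let $A$ be a gadget as in Definition~\ref{def:gadget} with $s\ge1$, let $\delta\in(0,1/2)$, and let $T$ be an integer with $(1-2^{-s})^T\le\delta$. Then
\[
R^{\to}_\delta(f_A^+)\le d+T(d+1)^s,\qquad R^{\mathrm{lin}}_\delta(f_A)\ge(1-2\delta)\,\frac{2^d}{\sum_{m=1}^M2^{|P_m|}} .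
\]
The lower bound holds even if $g$ may depend on $\mathbf{S}_1,\dots,\mathbf{S}_k$.
\end{proposition}

Each parameter has one role. The degree in $w$ governs the number of bits per test, the degree in $x$ the number of tests, and the sizes $|P_m|$ the lower bound.

\subsection{The protocol}

\begin{proof}[Proof of the upper bound in Proposition~\ref{prop:gadget}]
The weights are affine in $v$, so $C_v(x)$ has degree at most $s$ in $v$:
\[
C_v=\sum_{J\subseteq[d],\,|J|\le s}\Big(\prod_{i\in J}v_i\Big)C^{(J)}
\]
with fixed functions $C^{(J)}(x)$. There are at most $(d+1)^s$ sets $J$, since each can be written as a word of length $s$ over $[d]$ and a blank symbol. Alice holds $(v',z')$ and Bob holds $(v'',z'')$; let $v=v'+v''$ and $z=z'+z''$. The public randomness consists of independent uniform points $u_1,\dots,u_T$. Alice sends $v'$ and all bits $C^{(J)}(z'+u_\tau)$, at most $d+T(d+1)^s$ bits in total. Bob computes $v$, then $C_v(z'+u_\tau)$ from the bits received, and then, by \eqref{eq:test}, the values $D_zC_v(r_\tau)$ at the independent uniform points $r_\tau=z''+u_\tau$.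 He outputs $1$ if and only if all $T$ values equal $1$.

If $f_A(v,z)=1$, he is always right. If $f_A(v,z)=0$, then $D_zC_v+1$ is a nonzero function, of degree at most $s$ by Lemma~\ref{lem:poly}(a). By Lemma~\ref{lem:poly}(b) each value $D_zC_v(r_\tau)$ is $0$ with probability at least $2^{-s}$, so Bob errs with probability at most $(1-2^{-s})^T\le\delta$.
\end{proof}

\subsection{Masked address functions}

For $v,\beta\in\mathbb{F}_2^d$ let $\zeta^\beta(v)\in\mathbb{F}_2^M$ be the \emph{mask} with coordinates $\zeta^\beta_m(v)=\mathbf{1}[v|_{P_m}=\beta|_{P_m}]$. A product of weights $1+v_i+\beta_i$ is $1$ exactly when $v$ and $\beta$ agree on the indices involved, so $\zeta(w(v,\beta))=\zeta^\beta(v)$ and $\prod_iw(v,\beta)_i=\mathbf{1}[v=\beta]$. For a table $t=(t_\beta)\in\mathbb{F}_2^{2^d}$ and $z_\beta=t_\beta\zeta^\beta(v)$, summing \eqref{eq:shift} over the blocks gives $D_zC_v\equiv\sum_\beta t_\beta\mathbf{1}[v=\beta]=t_v$. The derivative is the constant $t_v$, and therefore $f_A(v,z)=t_v$. The lower bound in Proposition~\ref{prop:gadget} is thus a case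 of the following lemma.

\begin{lemma}\label{lem:rank}
Let $d,M\ge1$ and $P_1,\dots,P_M\subseteq[d]$. Suppose that $f\colon\mathbb{F}_2^d\times(\mathbb{F}_2^M)^{2^d}\to\mathbb{F}_2$ satisfies
\[
f\big(v,(t_\beta\zeta^\beta(v))_{\beta\in\mathbb{F}_2^d}\big)=t_v\qquad\text{for all }v\in\mathbb{F}_2^d,\ t\in\mathbb{F}_2^{2^d}.
\]
Then $R^{\mathrm{lin}}_\delta(f)\ge(1-2\delta)\,2^d\big/\sum_{m=1}^M2^{|P_m|}$, even if $g$ may depend on $\mathbf{S}_1,\dots,\mathbf{S}_k$.
\end{lemma}

\begin{example}\label{ex:extremes}
Let $M=1$. For $P_1=\emptyset$ nothing is masked, $f$ is the address function, and the bound is $(1-2\delta)2^d$. For $P_1=[d]$ everything but block $v$ is masked, the parity $f(v,z)=\sum_\beta z_\beta$ satisfies the hypothesis, and the bound is less than $1$, as it must be. This parity is $f_A$ for the trivial gadget.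
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:rank}]
Take a sketch of size $k$ with error at most $\delta$. Draw $v$ and $t$ uniformly and independently and form the input $(v,z)$ with $z_\beta=t_\beta\zeta^\beta(v)$. The sketch succeeds with probability at least $1-\delta$ on each input, hence on this random input. So some outcome $\ell_1,\dots,\ell_k$ of the random linear functions, with the function $g$ that belongs to it, satisfies $\Pr_{v,t}[g(\ell_1,\dots,\ell_k)=t_v]\ge1-\delta$. Write $\ell_c(v,z)=\langle\eta^c,v\rangle+\sum_{\beta,m}y^c_{\beta,m}z_{\beta,m}$, where $\langle\cdot,\cdot\rangle$ is the standard bilinear form. On our inputs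
\[
\ell_c=\langle\eta^c,v\rangle+\langle Y^c(v),t\rangle,\qquad Y^c_\beta(v)=\sum_{m=1}^My^c_{\beta,m}\,\zeta^\beta_m(v).
\]

\emph{Step 1: for many addresses the sketch determines $t_v$ linearly.} Let $G$ be the set of $v$ for which the unit vector $e_v\in\mathbb{F}_2^{2^d}$ lies in the span of $Y^1(v),\dots,Y^k(v)$. Fix $v\notin G$. A linear functional that vanishes on the span but not at $e_v$ is given by a vector $\sigma$ with $\langle Y^c(v),\sigma\rangle=0$ for all $c$ and $\sigma_v=1$. The bijection $t\mapsto t+\sigma$ preserves $\ell_1,\dots,\ell_k$ and flips $t_v$, so the success probability given $v$ is exactly $1/2$. Hence $1-\delta\le\frac12+\frac12|G|2^{-d}$, that is, $|G|\ge(1-2\delta)2^d$.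

\emph{Step 2: a short sketch serves few addresses.} The vectors $Y^c(v)$ change with $v$, so one cannot simply count dimensions of a single span. But they depend on $v$ only through the masks, and the $m$th mask sees only $|P_m|$ bits of $v$; this limits a rank. For $v\in G$ choose $\lambda_c(v)\in\mathbb{F}_2$ with $\sum_c\lambda_c(v)Y^c(v)=e_v$. Coordinate $\beta$ of this equation reads
\[
\sum_{c=1}^k\sum_{m=1}^M\lambda_c(v)\,y^c_{\beta,m}\,\mathbf{1}[v|_{P_m}=\beta|_{P_m}]=\mathbf{1}[v=\beta].
\]
Let $v$ and $\beta$ range over $G$ and read this as an identity of $G\times G$ matrices over $\mathbb{F}_2$. The right side is the identity matrix, of rank $|G|$. The term $(c,m)$ on the left equals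
\[
\sum_{\alpha\in\mathbb{F}_2^{P_m}}\big(\lambda_c(v)\mathbf{1}[v|_{P_m}=\alpha]\big)\cdot\big(y^c_{\beta,m}\mathbf{1}[\beta|_{P_m}=\alpha]\big),
\]
a sum of $2^{|P_m|}$ products of a function of $v$ and a function of $\beta$, each of rank at most $1$. Rank is subadditive, so $|G|\le k\sum_m2^{|P_m|}$. Combine this with Step~1.
\end{proof}

\begin{remark}\label{rem:degree}
The sets $P_m$ cannot all be small. Let $p=\max_m|P_m|$. With $x=0$ and $t=1$, \eqref{eq:shift} reads $A_w(\zeta(w))+A_w(0)=\prod_iw_i$. The left side has degree at most $s+(s+1)p$ in $w$ and the right side has degree $d$, so $p\ge(d-s)/(s+1)$. For order $1$ this says $p\ge(d-1)/2$, which odd cycles attain.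
\end{remark}

To pass from special input lengths to all $n$ we add unused coordinates.

\begin{lemma}\label{lem:pad}
If $\bar f(x,y)=f(x)$, then $R^{\to}_\delta(\bar f^+)\le R^{\to}_\delta(f^+)$ and $R^{\mathrm{lin}}_\delta(\bar f)\ge R^{\mathrm{lin}}_\delta(f)$; the second inequality also holds when $g$ may depend on the linear functions in both quantities.
\end{lemma}

\begin{proof}
A protocol for $f^+$ ignores the new coordinates. A sketch for $\bar f$, restricted to inputs $(x,0)$, consists of linear functions of $x$ and is a sketch for $f$.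
\end{proof}

\section{Odd cycles}\label{sec:cycle}

Let $d=2e+1\ge3$ and identify $[d]$ with $\mathbb{Z}_d$. Consider the cycle with vertices $j\in\mathbb{Z}_d$, where edge $j$ joins $j$ and $j+1$ and carries the weight $w_j$. Its form is
\[
q_w(x)=\sum_{j\in\mathbb{Z}_d}w_j\,x_jx_{j+1}.
\]
In the triangle, vertex $j$ received the weight of the opposite edge, which is the perfect matching of what remains when $j$ is deleted. The same rule works in general. Let
\[
N_j=\{j+1,j+3,\dots,j+2e-1\},\qquad\rho_j(w)=\prod_{i\in N_j}w_i .
\]
The $e$ edges in $N_j$ cover each of the vertices $j+1,\dots,j+2e$ once (Figure~\ref{fig:cycle}).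

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (90:1) -- (18:1);
\draw[line width=2pt] (18:1) -- (-54:1);
\draw[thick,dashed] (-54:1) -- (-126:1);
\draw[line width=2pt] (-126:1) -- (162:1);
\draw[thick,dashed] (162:1) -- (90:1);
\node at (54:1.03) {$w_1$};
\node at (-18:1.05) {$w_2$};
\node at (-90:1.0) {$w_3$};
\node at (-162:1.05) {$w_4$};
\node at (126:1.03) {$w_5$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (90:1) {$x_1$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (18:1) {$x_2$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (-54:1) {$x_3$};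
\node[circle,draw,fill=white,inner sep=1.5pt] at (-126:1) {$x_4$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (162:1) {$x_5$};
\end{tikzpicture}
\caption{The weighted $5$-cycle; edge $j$ joins vertices $j$ and $j+1$. The matching $N_1=\{2,4\}$ (bold) covers every vertex except $1$, and the matching $N_2=\{3,5\}$ (dashed) covers every vertex except $2$. Together with edge $1$ (thin) they partition the edges.}
\label{fig:cycle}
\end{figure}

\begin{lemma}\label{lem:cycle}
For all $w,x\in\mathbb{F}_2^d$ and $t\in\mathbb{F}_2$,
\[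
q_w\big(x+t\,\rho(w)\big)=q_w(x)+t\prod_{i\in\mathbb{Z}_d}w_i .
\]
Thus $q_w$ with the sets $N_1,\dots,N_d$ is a gadget of order $1$ with $d$ weights and $d$ variables.
\end{lemma}

\begin{proof}
List $\mathbb{Z}_d$ as $j,j+1,\dots,j+2e$. Then $N_j$ consists of the odd offsets and its complement $\{j,j+2,\dots,j+2e\}$ of the even ones. Removing the first element of the complement leaves $N_{j+1}$. Removing the last element $j+2e=j-1$ leaves $\{j,j+2,\dots,j+2e-2\}=N_{j-1}$. So $\mathbb{Z}_d\setminus N_j=\{j\}\sqcup N_{j+1}=\{j-1\}\sqcup N_{j-1}$, which gives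
\[
w_j\rho_{j+1}=w_{j-1}\rho_{j-1},\qquad w_j\rho_j\rho_{j+1}=\prod_{i\in\mathbb{Z}_d}w_i .
\]
Expand $w_j(x_j+t\rho_j)(x_{j+1}+t\rho_{j+1})$, sum over $j$, and collect the coefficient of $x_j$ from the edges $j$ and $j-1$:
\[
q_w(x+t\rho)+q_w(x)=t\sum_jx_j\big(w_j\rho_{j+1}+w_{j-1}\rho_{j-1}\big)+t^2\sum_jw_j\rho_j\rho_{j+1}=0+t\,d\prod_iw_i .
\]
Since $d$ is odd, the last term is $t\prod_iw_i$.
\end{proof}

Let $f_d$ be the function of this gadget. Explicitly, the input is $(v,z)$ with $v\in\mathbb{F}_2^d$ and $z=(z_{\beta,j})_{\beta\in\mathbb{F}_2^d,\,j\in\mathbb{Z}_d}$, of total length $d+d2^d=n_d$, and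
\begin{equation}\label{eq:fd}
Q_v(x)=\sum_{\beta\in\mathbb{F}_2^d}\sum_{j\in\mathbb{Z}_d}(1+v_j+\beta_j)\,x_{\beta,j}\,x_{\beta,j+1},\qquad f_d(v,z)=1\iff D_zQ_v\equiv1 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T=\lceil\log_2(1/\delta)\rceil$, so $2^{-T}\le\delta$. Proposition~\ref{prop:gadget} with $s=1$, $M=d$, $|P_m|=e$ gives $R^{\to}_\delta(f_d^+)\le d+(d+1)T$ and $R^{\mathrm{lin}}_\delta(f_d)\ge(1-2\delta)2^{2e+1}/(d\,2^e)=(1-2\delta)2^{e+1}/d$.

For $n\ge27=n_3$ let $d\ge3$ be the largest odd number with $n_d\le n$, and let $\bar f_n$ be $f_d$ with $n-n_d$ unused coordinates. By Lemma~\ref{lem:pad} the two bounds hold for $\bar f_n$. From $n\ge d2^d\ge3\cdot2^d$ we get $d+1\le\log_2n$, so $d+(d+1)T\le(1+T)\log_2n$. By maximality, and since $d+2\le2d$,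
\[
n<n_{d+2}=(d+2)(2^{d+2}+1)\le2d\cdot2^{d+3}=8d\cdot2^{d+1}.
\]
Thus $2^{e+1}=2^{(d+1)/2}\ge\sqrt{n/(8d)}$ and $R^{\mathrm{lin}}_\delta(\bar f_n)\ge(1-2\delta)\sqrt n/(\sqrt8\,d^{3/2})$. It remains to use $d\le\log_2n$.
\end{proof}

\section{A sketch for $f_d$}\label{sec:tight}

The lower bound in Theorem~\ref{thm:tight} is part of Theorem~\ref{thm:main}. For the upper bound we follow Section~\ref{sec:oneform}: test the radical, then read $Q_v(z)$ by a linear function. The sums from Example~\ref{ex:triangle} are the candidates, but they must be correct on the whole radical and not only on encoded tables, so we first describe the radical of one block.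

The bilinear form of $q_w$ is $b_w(a,x)=\sum_jw_j(a_jx_{j+1}+a_{j+1}x_j)$. Reading off the coefficient of $x_i$, we see that $a\in\operatorname{rad}b_w$ if and only if
\begin{equation}\label{eq:star}
w_i\,a_{i+1}=w_{i-1}\,a_{i-1}\qquad\text{for all }i\in\mathbb{Z}_d .
\end{equation}

\begin{lemma}\label{lem:radical}
Let $a\in\operatorname{rad}b_w$ and $j\in\mathbb{Z}_d$.
\begin{itemize}
\item[(a)] If some weight is $0$, then $q_w(a)=0$.
\item[(b)] If all weights are $1$, then $q_w(a)=a_j$.
\item[(c)] If some weight is $0$ but $w_i=1$ for all $i\notin N_j$, then $a_j=0$.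
\end{itemize}
\end{lemma}

\begin{proof}
(a) The edges of weight $1$ form a union of paths, so the vertices split as $X\sqcup Y$ with every such edge joining $X$ to $Y$. Write $a=a_X+a_Y$ with $a_X$ supported on $X$ and $a_Y$ on $Y$. Then $q_w(a_X)=q_w(a_Y)=0$, and so $q_w(a)=b_w(a_X,a_Y)=b_w(a,a_Y)+b_w(a_Y,a_Y)=0$.

(b) Here \eqref{eq:star} says $a_{i+1}=a_{i-1}$ for all $i$. Since $d$ is odd, $2$ generates $\mathbb{Z}_d$, so $a$ is constant and $q_w(a)=d\,a_j^2=a_j$.

(c) The weights $w_j,w_{j+2},\dots,w_{j+2e}$ are $1$. Let $r\in\{1,\dots,e\}$ be minimal with $w_{j+2r-1}=0$. For $1\le l<r$, equation \eqref{eq:star} at $i=j+2l-1$ has both weights equal to $1$ and gives $a_{j+2l}=a_{j+2l-2}$. Hence $a_j=a_{j+2r-2}$. At $i=j+2r-1$ it gives $0=a_{j+2r-2}$.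
\end{proof}

\begin{remark}
Parts (a) and (b) show why the cycle must be odd. An even cycle is bipartite, so the argument of (a) applies to every $w$. The form then vanishes on its radical, and by \eqref{eq:rad} the function defined as in \eqref{eq:fd} is identically $0$.
\end{remark}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:tight}]
Write $Q_v=Q^{(0)}+\sum_{i=1}^dv_iQ^{(i)}$ with $Q^{(0)}=\sum_{\beta,j}(1+\beta_j)x_{\beta,j}x_{\beta,j+1}$ and $Q^{(i)}=\sum_\beta x_{\beta,i}x_{\beta,i+1}$. Let $B^{(i)}$ and $B_v$ be the bilinear forms of $Q^{(i)}$ and $Q_v$, so $B_v=B^{(0)}+\sum_iv_iB^{(i)}$. Fix $j\in\mathbb{Z}_d$, let $U=\mathbb{Z}_d\setminus N_j$, so $|U|=e+1$, and let $T=\lceil\log_2(1/\delta)\rceil$. The sketch consists of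
\begin{itemize}
\item the $d$ coordinates of $v$;
\item the $(d+1)T$ functions $B^{(i)}(z,u_\tau)$, $0\le i\le d$, for independent uniform $u_1,\dots,u_T$;
\item the $2^{e+1}$ functions $L_\alpha(z)=\sum_{\beta:\ \beta|_U=\alpha}z_{\beta,j}$, $\alpha\in\mathbb{F}_2^U$.
\end{itemize}
The function $g$ forms the bits $B_v(z,u_\tau)=B^{(0)}(z,u_\tau)+\sum_iv_iB^{(i)}(z,u_\tau)$, outputs $0$ if one of them is $1$, and outputs $L_{v|_U}(z)$ otherwise. It uses only the sketch bits, not the points $u_\tau$, so it is a fixed function.

If $z\notin\operatorname{rad}B_v$, then $f_d(v,z)=0$ by \eqref{eq:rad}, the $T$ bits are independent and uniform, and the error probability is at most $2^{-T}\le\delta$. Let $z\in\operatorname{rad}B_v$. All $T$ bits vanish, and $f_d(v,z)=Q_v(z)$ by \eqref{eq:rad}. The blocks use disjoint variables, so $z_\beta\in\operatorname{rad}b_{w(v,\beta)}$ for every $\beta$, and all weights of block $\beta$ are $1$ exactly when $\beta=v$. Lemma~\ref{lem:radical}(a),(b) give $Q_v(z)=z_{v,j}$. A block $\beta\ne v$ that occurs in $L_{v|_U}$ agrees with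 $v$ outside $N_j$, so $z_{\beta,j}=0$ by Lemma~\ref{lem:radical}(c). Hence $L_{v|_U}(z)=z_{v,j}=f_d(v,z)$.
\end{proof}

\section{Iterated cycles}\label{sec:iterate}

By Remark~\ref{rem:degree}, with a gadget of order $1$ the lower bound of Proposition~\ref{prop:gadget} cannot exceed $2^{(d+1)/2}$, so smaller sets require higher order. The cycle suggests how to proceed. In Lemma~\ref{lem:cycle} the variable $x_j$ has only one task: to change by $t\rho_j$, a product of $e$ weights. By \eqref{eq:shift}, a gadget for these $e$ weights does the same, using smaller sets. So we substitute gadgets for the variables. Each round halves the sets and turns order $s$ into order $2s+1$.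

\begin{lemma}\label{lem:iterate}
For all $d\ge1$ and $h\ge1$ there is a gadget of order $2^h-1$ with $d$ weights, $M\le(d+2)^h$ variables and $|P_m|\le\max(1,d/2^h)$ for all $m$.
\end{lemma}

\begin{proof}
We use induction on $h$, for all $d$ at once, and let the trivial gadget (order $2^0-1$, one variable, one set of size $d$) play the role of level $h=0$. Let $h\ge1$. The cycle must have odd length at least $3$, so let $D=d$ if $d\ge3$ is odd, $D=d+1$ if $d$ is even, and $D=3$ if $d=1$. Put $e=(D-1)/2\ge1$. Then $D\le d+2$; moreover $e\le d/2$ if $d\ge2$, and $e=1$ if $d=1$.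

First we build a gadget with $D$ weights. Let $q_w$, $N_j$, $\rho_j$ be as in Section~\ref{sec:cycle}, for the cycle of length $D$. For each $j\in\mathbb{Z}_D$ take a copy $A^{(j)}$ of the gadget of level $h-1$ with $e$ weights, on its own variables $x^{(j)}$ and with the weights $(w_i)_{i\in N_j}$. Its sets become subsets of $N_j$; let $\zeta^{(j)}$ be its shift vector. Define
\[
A_w(x)=q_w\big(A^{(1)},\dots,A^{(D)}\big)=\sum_{j\in\mathbb{Z}_D}w_j\,A^{(j)}A^{(j+1)},
\]
and take as sets all the sets of all the copies. Shifting each $x^{(j)}$ by $t\zeta^{(j)}$ changes the value of $A^{(j)}$ by $t\rho_j$, by \eqref{eq:shift} for the copy. By Lemma~\ref{lem:cycle}, applied to the vector of values $(A^{(1)},\dots,A^{(D)})$, the value of $A_w$ changes by $t\prod_{i\in\mathbb{Z}_D}w_i$. The degree in $x$ is at most $2\cdot2^{h-1}=2^h$ and the degree in $w$ is at most $1+2(2^{h-1}-1)=2^h-1$. The number of variables is at most $D(e+2)^{h-1}\le(d+2)^h$, because $e\le d$.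

Now set $w_i=1$ for the at most two indices $i>d$ and delete them from the sets. The products $\zeta_m$ and $\prod_iw_i$ turn into the products over the remaining indices, so \eqref{eq:shift} persists, and degrees and set sizes do not grow. For $h=1$ the sets have size at most $e\le\max(1,d/2)$. For $h\ge2$ they have size at most $\max(1,e/2^{h-1})$ by induction, and $e/2^{h-1}$ is at most $d/2^h$ if $d\ge2$ and at most $1$ if $d=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $s=2^h-1$ and $n_0(h)=2^h+(2^h+2)^h2^{2^h}$. For $n\ge n_0(h)$ let $d$ be the largest integer with $d+(d+2)^h2^d\le n$. Then $2^h\le d\le\log_2n$, and $d+3\le2\log_2n$ because $n\ge n_0(1)=18>8$. Let $A$ be the gadget of Lemma~\ref{lem:iterate}; since $d\ge2^h$, its sets have size at most $d/2^h$. The function $f_A$ has $d+M2^d\le n$ input bits; let $\bar f_n$ be $f_A$ padded to length $n$.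

Let $T=\lceil2^s\ln(1/\delta)\rceil$. Then $(1-2^{-s})^T\le\exp(-2^{-s}T)\le\delta$, so Proposition~\ref{prop:gadget} and Lemma~\ref{lem:pad} give $R^{\to}_\delta(\bar f_n^+)\le d+T(d+1)^s\le\log_2n+T(1+\log_2n)^s$ and
\[
R^{\mathrm{lin}}_\delta(\bar f_n)\ge(1-2\delta)\,\frac{2^d}{M\,2^{d/2^h}}\ge(1-2\delta)\,\frac{2^{d(1-2^{-h})}}{(d+2)^h}.
\]
By maximality of $d$ we have $n<(d+1)+(d+3)^h2^{d+1}\le4(d+3)^h2^d$. Therefore
\[
2^{d(1-2^{-h})}\ge\Big(\frac n{4(d+3)^h}\Big)^{1-2^{-h}}\ge\frac{n^{1-2^{-h}}}{4(d+3)^h},
\]
and $R^{\mathrm{lin}}_\delta(\bar f_n)\ge(1-2\delta)\,n^{1-2^{-h}}/(4(d+3)^{2h})$. The bound $d+3\le2\log_2n$ finishes the proof.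
\end{proof}

\section{From protocols to sketches}\label{sec:max}

A protocol treats $x$ and $y$ separately, while a sketch sees only $z=x+y$. Averaging the protocol over all splittings of $z$ produces a function of $z$ that is a sum of convolutions. Such a function has small Fourier $\ell_1$-norm, and it can therefore be estimated from a sample of parities.

We recall the tools. For $a\colon\mathbb{F}_2^n\to\mathbb{R}$ let $\widehat a(S)=\mathbb{E}_x[a(x)(-1)^{\chi_S(x)}]$ with $x$ uniform. Then $a(x)=\sum_S\widehat a(S)(-1)^{\chi_S(x)}$ and $\sum_S\widehat a(S)^2=\mathbb{E}_x[a(x)^2]$ (Parseval), and the convolution $(a*b)(z)=\mathbb{E}_y[a(z+y)b(y)]$ has coefficients $\widehat a(S)\widehat b(S)$. Hoeffding's inequality states that if $W$ is a sum of independent terms with values in intervals of lengths $\lambda_i$, then $\Pr[W-\mathbb{E}W\le-\gamma]\le\exp(-2\gamma^2/\sum_i\lambda_i^2)$ for $\gamma>0$.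

\begin{proof}[Proof of Theorem~\ref{thm:max}]
Fix a protocol of cost $k$ and error at most $\delta$, and let $\gamma=1-2\delta$ and $F=(-1)^f$. Private coins, if any, can be appended to the public string $\omega$ and ignored by the other party, so both parties act deterministically given $\omega$. The messages $\mu$ are strings of length at most $k$, so their number $L$ is at most $2^{k+1}$. Let $a_{\omega,\mu}$ be the real indicator function of the inputs on which Alice sends $\mu$, and let $b_{\omega,\mu}(y)=(-1)^{\text{Bob's output}}$ when he receives $\mu$ and holds $y$.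

\emph{Step 1: averaging.} On the input $(x,y)$ the output sign is $\sum_\mu a_{\omega,\mu}(x)b_{\omega,\mu}(y)$. It equals $F(x+y)$ with probability at least $1-\delta$, so its expectation times $F(x+y)$ is at least $\gamma$. Averaging over the pairs $(z+y,y)$ with $y$ uniform, we find that
\[
\tilde F=\mathbb{E}_\omega\sum_\mu a_{\omega,\mu}*b_{\omega,\mu}\qquad\text{satisfies}\qquad F(z)\tilde F(z)\ge\gamma\ \text{ for all }z .
\]

\emph{Step 2: the Fourier $\ell_1$-norm.} The coefficients of $\tilde F$ are $c_S=\mathbb{E}_\omega\sum_\mu\widehat{a_{\omega,\mu}}(S)\,\widehat{b_{\omega,\mu}}(S)$. Let $\pi_{\omega,\mu}=\mathbb{E}_x[a_{\omega,\mu}(x)^2]$ be the fraction of inputs on which $\mu$ is sent, so $\sum_\mu\pi_{\omega,\mu}=1$. Since $\mathbb{E}_y[b_{\omega,\mu}(y)^2]=1$, Cauchy--Schwarz over $S$ with Parseval, and then Cauchy--Schwarz over $\mu$, give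
\[
\sum_S|c_S|\le\mathbb{E}_\omega\sum_\mu\sqrt{\pi_{\omega,\mu}}\le\sqrt L .
\]

\emph{Step 3: sampling.} One would sample $S$ with probability proportional to $|c_S|$ and average $\operatorname{sign}(c_S)(-1)^{\chi_S(z)}$. But $g$ does not see $S$ and so does not know the sign. We therefore sample the two signs separately and let the position in the tuple carry the sign. Let $\Lambda_+=\sum_{c_S>0}c_S$ and $\Lambda_-=\sum_{c_S<0}|c_S|$, so $\Lambda_+^2+\Lambda_-^2\le(\Lambda_++\Lambda_-)^2\le L$; not both vanish, since $\tilde F\ne0$. Let $K=\lceil2L\ln(1/\delta)/\gamma^2\rceil$. Draw independently $K$ sets $\mathbf{S}_i^+$ with probabilities $c_S/\Lambda_+$ among the $S$ with $c_S>0$, and $K$ sets $\mathbf{S}_i^-$ with probabilities $|c_S|/\Lambda_-$ among the $S$ with $c_S<0$. If one class is empty, use the empty set; it enters with weight $0$. The fixed function $g$ outputs $0$ if and only if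
\[
W=\frac{\Lambda_+}K\sum_{i=1}^K(-1)^{\chi_{\mathbf{S}_i^+}(z)}-\frac{\Lambda_-}K\sum_{i=1}^K(-1)^{\chi_{\mathbf{S}_i^-}(z)}
\]
is positive. We have $\mathbb{E}W=\sum_Sc_S(-1)^{\chi_S(z)}=\tilde F(z)$. An error forces $F(z)W\le0$, hence $F(z)W-\mathbb{E}[F(z)W]\le-\gamma$ by Step~1. The terms of $F(z)W$ lie in intervals of lengths $2\Lambda_\pm/K$, whose squares sum to $4(\Lambda_+^2+\Lambda_-^2)/K\le4L/K$. By Hoeffding's inequality the error probability is at most $\exp(-\gamma^2K/(2L))\le\delta$. The sketch has size $2K$, and $2L\le2^{k+2}$.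
\end{proof}

\begin{corollary}\label{cor:gap}
Fix $\delta\in(0,1/2)$. Every $f$ satisfies $R^{\mathrm{lin}}_\delta(f)\le2^{R^{\to}_\delta(f^+)+O_\delta(1)}$. As $d\to\infty$ through odd values, $R^{\mathrm{lin}}_\delta(f_d)\ge2^{\Omega_\delta(R^{\to}_\delta(f_d^+))}$ and $R^{\to}_\delta(f_d^+)=\Theta_\delta(d)=\Theta_\delta(\log n_d)$.
\end{corollary}

\begin{proof}
The number inside the ceiling in Theorem~\ref{thm:max} is at least $4\ln2>1$, so the ceiling at most doubles it, and $R^{\mathrm{lin}}_\delta(f)\le2^{k+4}\ln(1/\delta)/(1-2\delta)^2$. By Theorem~\ref{thm:main}, $\log_2R^{\mathrm{lin}}_\delta(f_d)\ge(d+1)/2-\log_2d-O_\delta(1)$, which is at least $(d+1)/4$ for large $d$, while $R^{\to}_\delta(f_d^+)\le(1+\lceil\log_2(1/\delta)\rceil)(d+1)$. This gives the second claim and the upper bound in the third. The first claim gives $R^{\to}_\delta(f_d^+)\ge\log_2R^{\mathrm{lin}}_\delta(f_d)-O_\delta(1)=\Omega(d)$. Finally $2^d\le n_d\le4^d$.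
\end{proof}

\begin{thebibliography}{9}

\bibitem{KMY}
Sampath Kannan, Elchanan Mossel, Grigory Yaroslavtsev,
\emph{Linear Sketching over $\mathbb{F}_2$},
arXiv:1611.01879 (2016).

\end{thebibliography}
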